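# Point reflections and automorphic loops of 2-power order

Throughout, everything is finite, maps are written on the left, and $fg$ means "first $g$, then $f$". The question treated here comes from Premysl Jedlicka, Michael Kinyon and Petr Vojtechovsky, "Nilpotency in automorphic loops of prime power order", arXiv:1011.0982 (2010).

## 1. Carrying the inversion map from point to point

Start with a finite group $Q$ and its inversion map $J:y\mapsto y^{-1}$. Let $G$ be the group of all maps $g:y\mapsto ayb$ with $a,b\in Q$. Then
$$gJg^{-1}(y)=a\,(a^{-1}yb^{-1})^{-1}\,b=ab\cdot y^{-1}\cdot ab .$$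
The answer depends only on $ab=g(1)$. So for each point $x\in Q$ there is exactly one copy of $J$ sitting at $x$, namely
$$J_x(y)=xy^{-1}x ,$$
the "reflection in the point $x$". It fixes $x$, and $J_x^2=1$. The product of two reflections is a kind of translation: $J_xJ(y)=xyx$.

In the cyclic group $\mathbb Z_n$, written additively, $J_x(y)=2x-y$ and $J_xJ(y)=y+2x$. The group $D$ generated by all $J_x$ consists of the maps $y\mapsto \pm y+2a$. If $n\ge 3$ is odd, $|D|=2n$ and $D$ is transitive. If $n\ge 4$ is even, $|D|=n$ and the $D$-orbit of $0$ is $2\mathbb Z_n$, of index $2$. If $n\le 2$, then $D=1$. In this family, two things are visible: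

1. $D$ is a $2$-group exactly when $n$ is a power of $2$.
2. When $D$ is a $2$-group and $n>1$, it is not transitive, and its orbits give a proper subgroup with quotient of exponent $2$.

We are going to do the same thing in nonassociative loops. Recall the definitions.

**Definition (loop, translations, multiplication group).** A loop $(Q,\cdot)$ is a set $Q$ with a binary operation such that for each $x\in Q$ the left translation $L_x:y\mapsto xy$ and the right translation $R_x:y\mapsto yx$ are bijections of $Q$, and there is $1\in Q$ with $1\cdot x=x\cdot 1=x$ for all $x$. We write $x\backslash y=L_x^{-1}(y)$ and $y/x=R_x^{-1}(y)$. The multiplication group $G=\mathrm{Mlt}\,Q$ is the permutation group generated by all $L_x,R_x$. The inner mapping group $H=\mathrm{Inn}\,Q$ is the stabilizer of $1$ in $G$.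

Note that $G$ is transitive, since $L_x(1)=x$. For a group $Q$, $G$ is the set of maps $y\mapsto ayb$, and $H$ is the set of conjugations $y\mapsto aya^{-1}$.

Suppose every $x\in Q$ has a two-sided inverse $x^{-1}$, and let $J:x\mapsto x^{-1}$ and $G^+=\langle G,J\rangle$. We want to define $J_x=gJg^{-1}$, where $g\in G^+$ is any element with $g(1)=x$. Two choices of $g$ differ by an element of the stabilizer of $1$ in $G^+$. So the definition makes sense precisely when that stabilizer centralizes $J$. In that case the reflections $J_x$ form one conjugacy class of $G^+$, parametrized by the points of $Q$, and theorems of finite group theory about conjugacy classes say something about $Q$. For automorphic loops the stabilizer does centralize $J$; the construction serves to prove Theorem A below.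

## 2. Automorphic loops and Theorem A

**Definition (automorphic loop).** A loop $Q$ is automorphic if every inner mapping of $Q$ is an automorphism of $Q$, that is, $\mathrm{Inn}\,Q\le\mathrm{Aut}\,Q$.

Every group is automorphic, because its inner mappings are conjugations. A nonassociative example is computed in Section 3, and a loop that is not automorphic in Section 4.

**Definition (power-associativity, order of an element).** A loop is power-associative if $x^mx^n=x^{m+n}$ for all $x$ and all integers $m,n$. Then the powers of $x$ form a cyclic group, $x^{-1}$ is a two-sided inverse of $x$, $(x^{-1})^{-1}=x$, and the order of $x$ is the order of that cyclic group.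

The following facts are taken from outside.

* Automorphic loops are power-associative.
* (K1) A finite commutative automorphic loop has order a power of a prime $p$ if and only if each of its elements has order a power of $p$.
* (K2) For an odd prime $p$ the same equivalence holds for all finite automorphic loops.
* Sylow's theorem.
* The Baer–Suzuki theorem (R. Baer, Math. Ann. 133 (1957); M. Suzuki, Ann. of Math. 82 (1965); see Gorenstein, *Finite Groups*, Thm 3.8.2): if $C$ is a conjugacy class of a finite group and any two elements of $C$ generate a $p$-group, then $\langle C\rangle$ is a $p$-group.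

What (K1) and (K2) leave open is the prime $2$ for noncommutative loops. Fact (K2) will be used only in a remark after Corollary C.

**Theorem A.** For a finite automorphic loop $Q$ the following are equivalent: (i) $Q$ has order a power of $2$; (ii) every element of $Q$ has order a power of $2$.

For groups this is Lagrange's theorem in one direction and Cauchy's theorem in the other. The next two sections test how much of that survives.

## 3. An automorphic loop of order 8 whose multiplication group is not a 2-group

Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega^2=\omega+1$. On $E=\mathbb F_2\times\mathbb F_4$ define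
$$(a,x)(b,y)=\bigl(a+b,\ (1+b\omega)x+(1+a\omega)y\bigr).$$
The operation is commutative with identity $(0,0)$. Since $1+a\omega$ is $1$ or $1+\omega=\omega^2$, it is never $0$, so every translation is a bijection. Thus $E$ is a commutative loop of order $8$. Every square is $(0,2(1+a\omega)x)=(0,0)$.

This loop is automorphic. To see it, let $\Gamma$ be the set of maps
$$(c,z)\mapsto (c+a,\ \mu z+p+cq),\qquad a\in\mathbb F_2,\ \mu\in\mathbb F_4^{*},\ p,q\in\mathbb F_4 .$$
These are bijections. Following such a map by the one with parameters $a',\mu',p',q'$ gives the map with parameters $a+a'$, $\mu'\mu$, $\mu'p+p'+aq'$, $\mu'q+q'$. So the finite set $\Gamma$ is closed under composition and is a group. It contains every translation, because $(a,x)(c,z)=(a+c,(1+a\omega)z+x+c\,\omega x)$. Hence $\mathrm{Mlt}\,E\le\Gamma$, and every inner mapping has the form $h(c,z)=(c,\mu z+cq)$. For such $h$,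
$$h(c,z)\,h(d,t)=\bigl(c+d,\ \mu[(1+d\omega)z+(1+c\omega)t]+(c+d)q+2cd\,\omega q\bigr),$$
and $2cd\,\omega q=0$, so the right side is $h\bigl((c,z)(d,t)\bigr)$.

Now the sensible first approach to Theorem A is to imitate groups. For (i)$\Rightarrow$(ii) one cuts $Q$ into cosets $\{x^iy\}$ of the cyclic group $\langle x\rangle$; for this one wants $x^i(x^jy)=x^{i+j}y$. In $E$ take $u=(1,0)$. Then $u^2=1$, but $L_u(c,z)=(c+1,\omega^2z)$, so $L_u^2(c,z)=(c,\omega z)$. With $v=(0,1)$ we get the $6$-cycle
$$(0,1)\to(1,\omega^2)\to(0,\omega)\to(1,1)\to(0,\omega^2)\to(1,\omega)\to(0,1)$$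
of $L_u$. The sets $\{v,uv\}$ and $\{uv,u(uv)\}$ overlap without being equal. The coset argument stops exactly here: an element of order $2$ can have a translation of order $6$.

The second sensible approach is to move everything into the group $\mathrm{Mlt}\,Q$ and show that (i) and (ii) are each equivalent to $\mathrm{Mlt}\,Q$ being a $2$-group. The same computation kills this: $E$ satisfies (i) and (ii), while $L_u^2\in\mathrm{Mlt}\,E$ has order $3$.

The group $D$ generated by the reflections has no such trouble. In $E$ we have $J=\mathrm{id}$, so all $J_x$ are the identity and $D=1$. This also shows a limit: on loops of exponent $2$ the group $D$ sees nothing, so for those some other information must be fed in.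

## 4. A Steiner loop of order 10

How much of "automorphic" will be needed? The construction of reflections will use only three formal properties, and it is convenient to name them.

**Definition (the class $\mathcal C$).** $\mathcal C$ is the class of finite loops $Q$ such that

1. $Q$ is power-associative;
2. $(xy)^{-1}=y^{-1}x^{-1}$ for all $x,y\in Q$ (the antiautomorphic inverse property, AAIP);
3. every inner mapping of $Q$ commutes with $J:x\mapsto x^{-1}$.

A member of $\mathcal C$ with $x^2=1$ for all $x$ is commutative, since then $xy=(xy)^{-1}=y^{-1}x^{-1}=yx$.

In $\mathcal C$ itself the implication (ii)$\Rightarrow$(i) is false. Let $T=\{1\}\cup\mathbb F_3^2$, where $1$ is a new symbol acting as identity, $x^2=1$ for all $x$, and for distinct points $x,y\in\mathbb F_3^2$ the product $xy$ is the third point on the line through them, that is, $xy=-x-y$. Then $x(xy)=y$ in all cases, so each $L_x$ is a bijection. The loop is commutative. It is power-associative because each nonidentity $x$ generates the group $\{1,x\}$. Since $J=\mathrm{id}$, property 2 is commutativity and property 3 is empty. So $T\in\mathcal C$; every nonidentity element has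 order $2$, but $|T|=10$.

No argument that uses only properties 1–3 can therefore prove (ii)$\Rightarrow$(i). The loop $T$ is not automorphic. Write $o=(0,0)$, $e_1=(1,0)$, $e_2=(0,1)$. Then $oe_1=-e_1$, and $h=L_{-e_1}^{-1}L_oL_{e_1}$ fixes $1$. By direct computation (note that $L_{-e_1}^{-1}=L_{-e_1}$):

* $h(e_1)$: $e_1\mapsto 1\mapsto o\mapsto (-e_1)o=e_1$;
* $h(z)$ for a point $z$ off the line $\{o,e_1,-e_1\}$: $z\mapsto -e_1-z\mapsto e_1+z\mapsto -z$.

So $h(e_2e_1)=h(-e_1-e_2)=e_1+e_2$, while $h(e_2)h(e_1)=(-e_2)e_1=e_2-e_1$. These differ.

The plan is now visible. Reflections, available in all of $\mathcal C$, should reduce the question to loops of exponent $2$. Those are commutative, and if they are automorphic, (K1) applies.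

## 5. Commuting translations and the inverse of a product

The purpose of this section is to show that finite automorphic loops lie in $\mathcal C$. Property 1 is quoted. Property 3 holds because automorphisms commute with $J$. Property 2 is the one to prove.

If $Q$ is automorphic and $h\in H$, then $hL_xh^{-1}(y)=h(x\,h^{-1}(y))=h(x)y$, and similarly on the right. So
$$hL_xh^{-1}=L_{h(x)},\qquad hR_xh^{-1}=R_{h(x)}\qquad(h\in H).\tag{1}$$
In particular, an inner mapping that fixes $x$ commutes with $L_x$ and $R_x$. The trick is to write down inner mappings that visibly fix $x$.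

**Lemma 1.** Let $Q$ be automorphic. Then $L_x$ commutes with $R_x$ and with $R_{x^{-1}}$.

*Proof.* Put $T_x=L_x^{-1}R_x$. It sends $1\mapsto x\mapsto 1$, so $T_x\in H$; and it sends $x\mapsto xx\mapsto x$. By (1) it commutes with $L_x$, so $L_x^{-1}R_xL_x=L_xL_x^{-1}R_x=R_x$, that is, $R_xL_x=L_xR_x$.

Next, $R_xR_{x^{-1}}$ sends $1\mapsto x^{-1}\mapsto x^{-1}x=1$, so it lies in $H$; and it sends $x\mapsto xx^{-1}=1\mapsto x$. So it commutes with $L_x$. Since $R_x$ commutes with $L_x$, so does $R_{x^{-1}}=R_x^{-1}(R_xR_{x^{-1}})$. $\square$

**Lemma 2 (AAIP).** Let $Q$ be automorphic. Then $(cw)^{-1}=w^{-1}c^{-1}$ for all $c,w\in Q$.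

This is a theorem of Johnson–Kinyon–Nagy–Vojtěchovský, LMS J. Comput. Math. 14 (2011); here is a short proof. The purpose of the choices below is to find one inner mapping whose values at three related elements are $x^{-1}$, $w^{-1}$ and $c^{-1}$.

*Proof.* Let $x=cw$ and $y=x\backslash c$. Then $xy=c$ and $c\backslash x=w$. Put $h=L_c^{-1}L_xL_y$. Since $h(1)=c\backslash(xy)=1$, we have $h\in H\le\mathrm{Aut}\,Q$. We compute three values.

* $h(x^{-1})=c\backslash\bigl(x(yx^{-1})\bigr)$. Since $L_x$ commutes with $R_{x^{-1}}$ (Lemma 1), $x(yx^{-1})=(xy)x^{-1}=cx^{-1}$. So $h(x^{-1})=x^{-1}$.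
* $h(y^{-1})=c\backslash\bigl(x(yy^{-1})\bigr)=c\backslash x=w$. As $h$ is an automorphism, $h(y)=w^{-1}$.
* $h(y\backslash x^{-1})=c\backslash\bigl(x(y(y\backslash x^{-1}))\bigr)=c\backslash(xx^{-1})=c\backslash 1=c^{-1}$.

Apply $h$ to the identity $y\cdot(y\backslash x^{-1})=x^{-1}$. The result is $w^{-1}c^{-1}=x^{-1}=(cw)^{-1}$. $\square$

So every finite automorphic loop belongs to $\mathcal C$.

## 6. Invariant partitions are congruences

The induction will pass to a subloop and a quotient obtained from orbits. We need to know that such a subloop and quotient exist and stay in the classes under study.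

A subloop is a subset containing $1$ and closed under the multiplication and both divisions. A congruence on a loop is an equivalence relation compatible with the multiplication and with both divisions; then the classes form a loop. A normal subloop is the kernel of a homomorphism, equivalently the class of $1$ of a congruence.

**Lemma 3.** (a) Let $\sim$ be a $G$-invariant equivalence relation on $Q$ and $S$ the class of $1$. Then $\sim$ is a loop congruence, $S$ is a normal subloop, the class of $x$ is $xS$, and $|Q|=|S|\,|Q/{\sim}|$. (b) Both $\mathcal C$ and the class of finite automorphic loops are closed under subloops and quotients.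

*Proof of (a).* The purpose is to check compatibility in each variable of each operation. If $x\sim x'$ and $y\sim y'$, then $xy\sim x'y$ by invariance under $R_y$ and $x'y\sim x'y'$ by invariance under $L_{x'}$. Invariance under $L_z^{-1}$ and $R_z^{-1}$ gives $z\backslash x\sim z\backslash x'$ and $x/z\sim x'/z$. For the remaining variable of $\backslash$, let $x\sim x'$. Invariance under $R_{x\backslash z}$ gives
$$x'(x\backslash z)\sim x(x\backslash z)=z=x'(x'\backslash z),$$
and applying $L_{x'}^{-1}$ gives $x\backslash z\sim x'\backslash z$. In the same way, $(z/x)x'\sim(z/x)x=z=(z/x')x'$ gives $z/x\sim z/x'$ after applying $R_{x'}^{-1}$. So $\sim$ is a congruence, and $S$ is the kernel of $Q\to Q/{\sim}$. The group $G$ permutes the classes, transitively because $G$ is transitive on $Q$; so all classes have size $|S|$. Finally $L_x$ carries the class of $1$ to the class of $x$.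

*Proof of (b), subloops.* Let $U$ be a subloop of $Q$. An inner mapping of $U$ is a word in $L_u^{\pm1},R_u^{\pm1}$ $(u\in U)$ that fixes $1$. The same word, read on $Q$, is an inner mapping of $Q$ preserving $U$, and it restricts to the given one. So "inner mappings are automorphisms" and "inner mappings commute with $J$" pass to $U$. Properties 1 and 2 obviously do.

*Proof of (b), quotients.* Let $Q/S$ be the quotient by a congruence with kernel $S$. Every translation of $Q/S$ is induced by a translation of $Q$, so every element of $\mathrm{Mlt}(Q/S)$ is induced by some $g\in G$. If it fixes the identity class, then $s=g(1)\in S$. Put $h=L_s^{-1}g$; then $h(1)=1$, so $h\in H$. Since $s\sim 1$ gives $sy\sim y$, the map $L_s$ induces the identity. So the given inner mapping of $Q/S$ is induced by $h$. If $h$ is an automorphism of $Q$, it induces an automorphism of $Q/S$; if $h$ commutes with $J$, the induced map commutes with the inversion of $Q/S$. Properties 1 and 2 pass to homomorphic images. $\square$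

## 7. The reflections $J_x$ and their products

Fix $Q\in\mathcal C$, with $G=\mathrm{Mlt}\,Q$ and $H=\mathrm{Inn}\,Q$.

**Step 1: the stabilizer of $1$ centralizes $J$.** This makes the reflections well defined. By the AAIP,
$$JL_xJ(y)=(xy^{-1})^{-1}=yx^{-1},\qquad JR_xJ(y)=(y^{-1}x)^{-1}=x^{-1}y,$$
so
$$JL_xJ=R_{x^{-1}},\qquad JR_xJ=L_{x^{-1}}.\tag{2}$$
Hence $J$ normalizes $G$, and since $J^2=1$ we get $G^+=\langle G,J\rangle=G\cup GJ$. Because $J(1)=1$, the stabilizer of $1$ in $G^+$ is $H^+=H\cup HJ$. By property 3, $J$ commutes with every element of $H$, hence with every element of $H^+$. Note where each property went: the AAIP keeps the stabilizer as small as $H\cup HJ$, and property 3 makes it centralize $J$.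

**Step 2: the class of $J$ is parametrized by $Q$.** For $x\in Q$ put
$$J_x=gJg^{-1},\qquad g\in G^+,\ g(1)=x .$$
If also $g'(1)=x$, then $g'=gk$ with $k\in H^+$, and $g'Jg'^{-1}=gkJk^{-1}g^{-1}=gJg^{-1}$. So $J_x$ is well defined; $J_1=J$; each $J_x^2=1$; and $\{J_x:x\in Q\}$ is the conjugacy class of $J$ in $G^+$. If $k(1)=x$ then $gk(1)=g(x)$, so
$$gJ_xg^{-1}=J_{g(x)}\qquad(g\in G^+,\ x\in Q).\tag{3}$$
Let $D=\langle J_x:x\in Q\rangle$. By (3), $D\trianglelefteq G^+$. Also $J\in D$.

**Step 3: products of two reflections know the orders of elements.** Put $P_x=J_xJ\in D$. Taking $g=L_x$ and using (2),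
$$P_x=L_xJL_x^{-1}J=L_xR_{x^{-1}}^{-1}.\tag{4}$$

**Lemma 4.** $P_x(x^k)=x^{k+2}$ for all integers $k$, and $P_x^{2n}=P_{x^{2n}}$ for all $n\ge0$. Hence, for $n\ge 0$: if $x^{2n}=1$ then $P_x^{2n}=1$; and if $P_x^n=1$ then $x^{2n}=1$.

*Proof.* From $x^{k+1}x^{-1}=x^k$ we get $R_{x^{-1}}^{-1}(x^k)=x^{k+1}$. Apply $L_x$ and use (4) to get $P_x(x^k)=x^{k+2}$. In particular $P_x^n(1)=x^{2n}$.

Next, $JP_xJ=JJ_x=(J_xJ)^{-1}=P_x^{-1}$, so $JP_x^{-n}=P_x^{n}J$ and therefore $P_x^nJP_x^{-n}=P_x^{2n}J$. By (3) the left side is $J_{P_x^n(1)}=J_{x^{2n}}$. So $P_x^{2n}=J_{x^{2n}}J=P_{x^{2n}}$.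

If $x^{2n}=1$, then $P_x^{2n}=P_1=J_1J=1$. If $P_x^n=1$, then $x^{2n}=P_x^n(1)=1$. $\square$

Compare with Section 3: the order of $L_x$ is not controlled by the order of $x$, but the order of $P_x$ is.

## 8. When $D$ is a 2-group

**Proposition 5.** Let $Q\in\mathcal C$.

* (a) If $|Q|$ is a power of $2$, then $D$ is a $2$-group.
* (b) $D$ is a $2$-group if and only if every element of $Q$ has $2$-power order.
* (c) If $D$ is a $2$-group and $|Q|>1$, then $D$ is not transitive on $Q$.

*Proof of (a).* The purpose is to trap the whole class of $J$ in one Sylow $2$-subgroup. Since $G^+$ is transitive, $|G^+:H^+|=|Q|$ is a power of $2$. Let $P$ be a Sylow $2$-subgroup of $G^+$. Write $m_2$ and $m_{2'}$ for the $2$-part and the odd part of a number $m$. Then $|P|=|G^+|_2$, $|P\cap H^+|\le|H^+|_2$, and $|H^+|_{2'}=|G^+|_{2'}$. So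
$$|PH^+|=\frac{|P|\,|H^+|}{|P\cap H^+|}\ \ge\ |P|\,|H^+|_{2'}=|G^+|_2\,|G^+|_{2'}=|G^+| ,$$
that is, $G^+=PH^+$. As $J^2=1$, Sylow's theorem lets us choose $P$ containing $J$. Every $g\in G^+$ is $g=ph$ with $p\in P$, $h\in H^+$, and $h$ centralizes $J$. So $gJg^{-1}=pJp^{-1}\in P$. Hence $D\le P$.

*Proof of (b).* Suppose $D$ is a $2$-group. Then $P_x\in D$ has order $N$, a power of $2$, and $x^{2N}=1$ by Lemma 4. So $x$ has $2$-power order.

Conversely, let all elements of $Q$ have $2$-power order. We aim at the hypothesis of Baer–Suzuki for the class $\{J_x\}$. First, every $P_z$ has $2$-power order: for some $n$ that is a power of $2$ we have $z^{2n}=1$, and then $P_z^{2n}=1$ by Lemma 4. Now let $x,y\in Q$ and choose $g\in G^+$ with $g(1)=y$. By (3),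
$$g^{-1}J_xJ_yg=J_zJ_1=P_z,\qquad z=g^{-1}(x).$$
So $J_xJ_y$ has $2$-power order. Since $J_x^2=J_y^2=1$, conjugation by $J_x$ or by $J_y$ inverts $J_xJ_y$, so $\langle J_xJ_y\rangle$ has index at most $2$ in $\langle J_x,J_y\rangle$. Thus $\langle J_x,J_y\rangle$ is a $2$-group for all $x,y$. By Baer–Suzuki, applied in $G^+$, the group $D$ is a $2$-group.

*Proof of (c).* The purpose is to get a proper subloop for the induction. Suppose $D$ is transitive. Since $|Q|>1$, the stabilizer $D_1$ of $1$ in $D$ is a proper subgroup, so it lies in a maximal subgroup $M$ of $D$. Maximal subgroups of finite $2$-groups are normal, so $M\trianglelefteq D$. Now $J\in D_1\le M$. For each $x$ pick $d\in D$ with $d(1)=x$, which is possible by transitivity. Then $J_x=dJd^{-1}\in M$. So $M$ contains all generators of $D$, and $D\le M$, a contradiction. $\square$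

The odd cyclic groups of Section 1 show that the hypothesis in (c) cannot be dropped: there $D$ is transitive.

Parts (a) and (b) together already give (i)$\Rightarrow$(ii) of Theorem A, in all of $\mathcal C$.

## 9. The subloop $S(Q)$ and the proof of Theorem A

**Definition (the subloop $S(Q)$).** For $Q\in\mathcal C$ let $S(Q)$ be the $D$-orbit of $1$.

Since $D\trianglelefteq G^+$, we have $g(D(x))=D(g(x))$ for $g\in G^+$, so the $D$-orbits form a $G$-invariant partition. By Lemma 3(a), $S(Q)$ is a normal subloop whose cosets are the $D$-orbits. Since $J\in D$, the elements $x$ and $x^{-1}=J(x)$ lie in the same orbit. So every element of $Q/S(Q)$ is its own inverse: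
$$Q/S(Q)\ \text{ has exponent dividing } 2.\tag{5}$$
By Lemma 3(b), $Q/S(Q)\in\mathcal C$, so it is commutative. For $\mathbb Z_n$ with $n$ even, $S(Q)=2\mathbb Z_n$. For the loops $E$ and $T$ of Sections 3 and 4, $J=\mathrm{id}$ and $S(Q)=1$.

*Proof of Theorem A, (i)$\Rightarrow$(ii).* If $|Q|$ is a power of $2$, then $D$ is a $2$-group by Proposition 5(a), and all elements of $Q$ have $2$-power order by Proposition 5(b).

*Proof of Theorem A, (ii)$\Rightarrow$(i).* Induct on $|Q|$. The case $|Q|=1$ is trivial. Let $|Q|>1$ and let all elements have $2$-power order. By Proposition 5(b), $D$ is a $2$-group. By Proposition 5(c), $D$ is not transitive, so $S=S(Q)\ne Q$.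

The quotient $Q/S$ is automorphic by Lemma 3(b), commutative, and by (5) all of its elements have order $1$ or $2$. By (K1) with $p=2$, $|Q/S|$ is a power of $2$. The subloop $S$ is automorphic by Lemma 3(b), is smaller than $Q$, and satisfies (ii). By induction $|S|$ is a power of $2$. By Lemma 3(a), $|Q|=|S|\,|Q/S|$ is a power of $2$. $\blacksquare$

## 10. The structure of the argument inside $\mathcal C$

Only one step of the proof used more than membership in $\mathcal C$ and closure under subloops and quotients: the appeal to (K1) for exponent $2$. Theorem B makes this precise.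

**Theorem B.** Let $Q\in\mathcal C$.

1. If $|Q|$ is a power of $2$, then every element of $Q$ has $2$-power order.
2. $S(Q)$ is the smallest normal subloop $N$ such that $Q/N$ has exponent dividing $2$.
3. The following are equivalent: (α) every element of $Q$ has $2$-power order; (β) $D$ is a $2$-group; (γ) $Q$ has a series $1=Q_0\trianglelefteq Q_1\trianglelefteq\dots\trianglelefteq Q_n=Q$ with every factor commutative of exponent dividing $2$. If they hold, the series $Q>S(Q)>S(S(Q))>\cdots$ reaches $1$ and is such a series.
4. Let $\mathcal K\subseteq\mathcal C$ be closed under subloops and quotients. Then (i)$\Leftrightarrow$(ii) holds throughout $\mathcal K$ if and only if every (necessarily commutative) loop of exponent $2$ in $\mathcal K$ has $2$-power order.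

*Proof of 1.* This is Proposition 5(a) and (b).

*Proof of 2.* By (5), $N=S(Q)$ has the stated property. Conversely, let $N$ be a normal subloop with $Q/N$ of exponent dividing $2$. The group $G$ permutes the classes modulo $N$, and so does $J$, because the projection $Q\to Q/N$ respects inverses. So $G^+$ acts on $Q/N$. Each element of $Q/N$ is its own inverse, so $J$ acts trivially. Then all conjugates $J_x$ act trivially, and so does $D$. Hence $D(1)\subseteq N$, that is, $S(Q)\subseteq N$.

*Proof of 3.* (α)$\Leftrightarrow$(β) is Proposition 5(b).

(α)$\Rightarrow$(γ): every subloop $U\ne1$ of $Q$ lies in $\mathcal C$ and inherits (α). So its own group $D$ is a $2$-group by 5(b), and $S(U)\ne U$ by 5(c). Therefore the series $Q>S(Q)>S(S(Q))>\cdots$ decreases strictly until it reaches $1$. Each term is normal in the previous one, with commutative factor of exponent dividing $2$. This is (γ), and also the last sentence of 3.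

(γ)$\Rightarrow$(α): if $x\in Q_{i+1}$, then $x^2\in Q_i$. Starting from $x\in Q_n=Q$ and squaring $n$ times, $x^{2^n}\in Q_0=1$.

*Proof of 4.* If (i)$\Leftrightarrow$(ii) holds throughout $\mathcal K$, a loop of exponent $2$ in $\mathcal K$ satisfies (ii), so it has $2$-power order. Conversely, assume the condition on exponent $2$. Then (i)$\Rightarrow$(ii) is part 1. If $Q\in\mathcal K$ satisfies (ii), the factors of the series $Q>S(Q)>S(S(Q))>\cdots>1$ are quotients of subloops of $Q$, so they lie in $\mathcal K$, and they have exponent dividing $2$. So their orders are powers of $2$. By Lemma 3(a), $|Q|$ is the product of these orders. $\square$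

The loop $T$ of Section 4 lies in $\mathcal C$, has exponent $2$ and order $10$. So the condition in part 4 is not automatic, and an input about exponent-$2$ loops is unavoidable.

## 11. Series with factors $\mathbb Z_2$

The last result describes automorphic loops of $2$-power order by subnormal series, that is, series in which each term is normal in the next. It needs one more outside theorem, from Grishkov–Kinyon–Nagy, *Solvability of commutative automorphic loops*, Proc. AMS 142 (2014): every finite commutative automorphic loop is solvable, that is, has a subnormal series whose factors are abelian groups.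

**Corollary C.** Let $Q$ be a finite automorphic loop. The following are equivalent:

* (i) $|Q|$ is a power of $2$;
* (ii) all elements of $Q$ have $2$-power order;
* (iii) the group $D$ is a $2$-group;
* (iv) $Q$ has a subnormal series with commutative factors of exponent dividing $2$;
* (v) $Q$ has a subnormal series with all factors isomorphic to $\mathbb Z_2$.

If they hold, every subloop of $Q$ has $2$-power order, and so the order of every subloop and of every element divides $|Q|$.

*Proof.* (i)$\Leftrightarrow$(ii) is Theorem A. (ii)$\Leftrightarrow$(iii)$\Leftrightarrow$(iv) is Theorem B, part 3. (v)$\Rightarrow$(iv) is clear.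

(iv)$\Rightarrow$(v): we refine the series factor by factor. Let $\pi:Q_{i+1}\to F$ be the projection onto a factor, with kernel $Q_i$, and let $1=F_0\trianglelefteq\dots\trianglelefteq F_m=F$ be a subnormal series of $F$. Put $U_j=\pi^{-1}(F_j)$. Then $U_j$ is the kernel of the surjective homomorphism $U_{j+1}\to F_{j+1}\to F_{j+1}/F_j$. So $U_j\trianglelefteq U_{j+1}$ with factor isomorphic to $F_{j+1}/F_j$, and $U_0=Q_i$, $U_m=Q_{i+1}$. Thus series of factors lift to refinements.

By Lemma 3(b) each factor in (iv) is a finite commutative automorphic loop, hence solvable by the theorem just quoted. So the series refines to one whose factors are abelian groups. The product of their orders is $|Q|$, which is a power of $2$ by (iv)$\Rightarrow$(i). So they are abelian $2$-groups, and a further refinement has all factors $\mathbb Z_2$.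

For the last statement, let $U$ be a subloop of $Q$. It is automorphic by Lemma 3(b) and inherits (ii). So $|U|$ is a power of $2$ by Theorem A. Two powers of $2$ with $|U|\le|Q|$ satisfy $|U|\mid|Q|$. The order of an element is the order of the cyclic group it generates, which is a subloop. $\square$

Two consequences follow. With (K2), for every prime $p$ a finite automorphic loop has $p$-power order if and only if all its elements have $p$-power order. And a finite simple nonassociative automorphic loop, if one exists, does not have $2$-power order and must contain an element whose order is not a power of $2$. Indeed, if it satisfied (i) or (ii), it would have a series as in (v). The last term before $Q$ is a proper normal subloop, hence trivial by simplicity, so $Q\cong\mathbb Z_2$, which is associative.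

## 12. Finite Moufang loops

Theorem B, part 4, can also be applied to finite Moufang loops, that is, loops satisfying $(xy)(zx)=x((yz)x)$. We recall from Bruck, *A Survey of Binary Systems*, that Moufang loops are diassociative (any two elements generate a group) and that their inner mappings $\varphi$ are pseudo-automorphisms: for some $c$,
$$(c\,\varphi(x))\,\varphi(y)=c\,\varphi(xy)\qquad\text{for all }x,y.$$

Finite Moufang loops lie in $\mathcal C$. Properties 1 and 2 follow from diassociativity. For property 3, put $y=x^{-1}$ and use $\varphi(1)=1$: $(c\,\varphi(x))\,\varphi(x^{-1})=c$. By diassociativity also $(c\,\varphi(x))\,\varphi(x)^{-1}=c$. Cancel to get $\varphi(x^{-1})=\varphi(x)^{-1}$.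

The class of finite Moufang loops is closed under subloops and quotients. It remains to look at exponent $2$. Such a loop is commutative, since it lies in $\mathcal C$, and $x(xu)=u$ by diassociativity. So the Moufang identity reads $(xy)(xz)=x(x(yz))=yz$. Replace $z$ by $xz$: the left side becomes $(xy)(x(xz))=(xy)z$ and the right side becomes $y(xz)$. With $xy=yx$ this is $(yx)z=y(xz)$. So the loop is associative, hence an elementary abelian $2$-group, and has $2$-power order. By Theorem B, part 4, statements (i) and (ii) are equivalent for finite Moufang loops, which is the classical equivalence.
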